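# When does $\operatorname{cx}_R(M,N)\le\min\{\operatorname{cx}_RM,\operatorname{px}_RN\}$ hold?

## Three theorems: failure from dimension three on, validity up to dimension two

All rings are commutative, $\mathbb N=\{0,1,2,\dots\}$, and $\beta_n(M)=\dim_k\operatorname{Ext}^n_R(M,k)$ is the $n$-th Betti number of $M$ over a local ring with residue field $k$. The complexities $\operatorname{cx}$ and $\operatorname{px}$ are defined right after the statements.

**Theorem A.** Let $k$ be any field of characteristic $p>0$ and $r\ge2$ an integer. There are a local noetherian ring $R$ with residue field $k$ and $\dim R=r+1$, and finitely generated $R$-modules $M,N$, with $\beta_n(M)=2$ for all $n\ge 0$ and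
$$\operatorname{cx}_RM=1,\qquad \operatorname{cx}_R(M,N)=r=\dim R-1>1 .$$
The ring $R$ can be chosen Gorenstein. Over the Gorenstein ring there are also finitely generated $M_1,N_1$ with $\operatorname{px}_RN_1=1$ and $\operatorname{cx}_R(M_1,N_1)=r$.

**Theorem B.** Let $k$ be any field of characteristic $0$ and $m\ge3$. There are a local noetherian ring $R$ with residue field $k$ and $\dim R=m+5$, and finitely generated $R$-modules $M,N$, with $\operatorname{cx}_RM=2$ and $\operatorname{cx}_R(M,N)\ge m$.

**Theorem C.** Let $R$ be any local noetherian ring and $M,N$ finitely generated $R$-modules.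

1. If $\dim N\le2$, then $\operatorname{cx}_R(M,N)\le\operatorname{cx}_RM$.
2. If $\dim M\le2$, then $\operatorname{cx}_R(M,N)\le\operatorname{px}_RN$.

In particular, if $\dim R\le2$, the inequality $\operatorname{cx}_R(M,N)\le\min\{\operatorname{cx}_RM,\operatorname{px}_RN\}$ holds for all $M,N$; by Theorem A with $r=2$, where $\dim R=3$, the bound $2$ is optimal.

Now the definitions. Let $(R,\mathfrak m,k)$ be local noetherian, and let $\mu_R(X)=\dim_kX/\mathfrak mX$ be the minimal number of generators of a finitely generated module $X$.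

**Definition.** The *complexity of the pair* $(M,N)$ is
$$\operatorname{cx}_R(M,N)=\inf\{\,b\in\mathbb N:\text{ there is }a>0\text{ with }\mu_R(\operatorname{Ext}^n_R(M,N))\le a\,n^{b-1}\text{ for all }n\gg0\,\},$$
an element of $\mathbb N\cup\{\infty\}$. The *complexity* of $M$ is $\operatorname{cx}_RM=\operatorname{cx}_R(M,k)$, and the *plexity* of $N$ is $\operatorname{px}_RN=\operatorname{cx}_R(k,N)$.

So complexity is one more than the degree of polynomial growth, $1$ means "bounded, and not eventually zero", and $0$ means "eventually zero", because $a\,n^{-1}<1$ for large $n$. The modules $\operatorname{Ext}^n_R(M,k)$ and $\operatorname{Ext}^n_R(k,N)$ are $k$-vector spaces, so for them $\mu_R$ is the dimension; $\operatorname{cx}_RM$ measures the growth of the Betti numbers and $\operatorname{px}_RN$ that of the Bass numbers.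

Three examples. If $R$ is regular, all these numbers are $0$. If $R=k[z]/(z^2)$, the minimal resolution of $k$ is $\cdots\xrightarrow{z}R\xrightarrow{z}R$, so $\operatorname{Ext}^n_R(k,k)=k$ for all $n$, and $\operatorname{cx}k=\operatorname{px}k=\operatorname{cx}(k,k)=1$. If $R=k[z_1,z_2]/(z_1,z_2)^2$, the first syzygy of $k$ is $k^2$, so $\beta_n(k)=2^n$ and $\operatorname{cx}k=\infty$.

Avramov and Buchweitz showed that over a complete intersection $\operatorname{cx}_R(M,N)\le\min\{\operatorname{cx}_RM,\operatorname{px}_RN\}$ for all $M,N$. The question, from Dao and Veliche, "Comparing complexities of pairs of modules", arXiv:0911.4543 (2009), is whether this holds over every local noetherian ring. The theorems answer it: no. It fails over suitable local rings with any prescribed residue field, with arbitrarily large gap, and in positive residue characteristic already over a three-dimensional Gorenstein ring. It does hold up to dimension two. (For rings of residue characteristic $0$ and dimension $3$ to $7$ the argument below does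 not settle whether the inequality can fail.)

## $\operatorname{Ext}^n$ as a subquotient of $N^{\beta_n}$

Let $F$ be the minimal free resolution of $M$, so $F_n=R^{\beta_n(M)}$. Then $\operatorname{Ext}^n_R(M,N)$ is the cohomology of $\operatorname{Hom}_R(F,N)$ at the spot $N^{\beta_n(M)}$. This is the obvious reason to hope for $\operatorname{cx}(M,N)\le\operatorname{cx}M$: $\operatorname{Ext}^n$ is a subquotient of $\beta_n(M)$ copies of a fixed module.

If $N$ has finite length, this is already a proof: $\mu(\operatorname{Ext}^n)\le\ell(\operatorname{Ext}^n)\le\ell(N)\,\beta_n(M)$. If $R$ acts on $N$ through a discrete valuation ring $V$ and $N=V$, it is again a proof: a submodule of $V^\beta$ needs at most $\beta$ generators.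

In general, passing to a quotient is harmless but passing to a submodule is not. Everything depends on this: *can the kernel of a map $N^{\beta}\to N^{\beta'}$ need many more than $\beta+\beta'$ generators?* We first show that it cannot when $\dim N\le2$, and then that it can in dimension three.

## Generators of kernels in dimension at most two

**Lemma 1.** Let $A$ be a local noetherian ring, $V$ a finitely generated $A$-module and $x\in A$ with $V/xV$ of finite length. Then $\ell(0:_Vx)\le\ell(V/xV)$.

*Proof.* Let $H=\bigcup_n(0:_Vx^n)$. As $V$ is noetherian, $H=0:_Vx^n$ for some $n$. Thus $\operatorname{Supp}H\subseteq\operatorname{Supp}V\cap V(x)=\operatorname{Supp}(V/xV)$, and $H$ has finite length. For a finite length module, $\ell(0:_Hx)=\ell(H/xH)$. Clearly $0:_Vx=0:_Hx$. Finally $x$ is regular on $V/H$, so by the snake lemma $H/xH\to V/xV$ is injective. Hence $\ell(0:_Vx)=\ell(H/xH)\le\ell(V/xV)$. $\square$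

**Lemma 2.** Let $T$ be a complete local noetherian ring with $\dim T\le2$, and $C_1,\dots,C_h$ finitely generated $T$-modules. There is a constant $c$ such that for all integers $r_j,t_j\ge0$ and every $T$-linear $\varphi:\bigoplus_jC_j^{r_j}\to\bigoplus_jC_j^{t_j}$,
$$\mu_T(\ker\varphi)\le c\sum_j(r_j+t_j).$$

*Proof.* **Step 1: replace $T$ by a Cohen–Macaulay ring.** By Cohen's theorem $T=Q/\mathfrak q$ with $Q$ regular local. As $Q$ is Cohen–Macaulay, $\mathfrak q$ contains a $Q$-regular sequence of length $\operatorname{ht}\mathfrak q$. Let $A$ be the quotient of $Q$ by it. Then $A$ is Cohen–Macaulay, $A\to T$ is onto, and $d:=\dim A=\dim Q-\operatorname{ht}\mathfrak q=\dim T\le2$. For $T$-modules $\mu_T=\mu_A$.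

**Step 2: replace the $C_j$ by free modules.** Since there are finitely many $C_j$, we can choose $p,p'$ and presentations $A^{p'}\to A^p\to C_j\to0$ with the same $p,p'$ for all $j$: take $p\ge\mu_A(C_j)$ for all $j$ and surjections $A^p\to C_j$, then $p'$ at least the number of generators of each kernel. Put $r=\sum r_j$, $t=\sum t_j$. Lift $\varphi$ to $\tilde\varphi:A^{pr}\to A^{pt}$, and let $\rho:A^{p't}\to A^{pt}$ be the direct sum of the presentation maps of the target, so that $\operatorname{coker}\rho=\bigoplus C_j^{t_j}$. Let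
$$Z=\ker\big((\tilde\varphi,-\rho):A^{pr}\oplus A^{p't}\to A^{pt}\big).$$
The image of $Z$ in $A^{pr}$ is $\{z:\tilde\varphi(z)\in\operatorname{im}\rho\}$, which is the full preimage of $\ker\varphi$ under $A^{pr}\to\bigoplus C_j^{r_j}$. So $Z$ maps onto $\ker\varphi$, and $\mu(\ker\varphi)\le\mu_A(Z)$.

**Step 3: count generators of $Z$ modulo parameters.** Put $\nu=pr+p't$, and let $I\subseteq A^{pt}$ be the image of $(\tilde\varphi,-\rho)$, so $0\to Z\to A^\nu\to I\to0$ is exact. Let $\mathbf x$ be a system of parameters of $A$; it is an $A$-regular sequence. I claim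
$$\mu_A(Z)\le\ell(Z/\mathbf xZ)\le\nu\,\ell(A/\mathbf xA). \tag{1}$$
The first inequality is clear.

If $d=0$, then $\mathbf x$ is empty and $Z\subseteq A^\nu$.

If $d\ge1$, then $x_1$ is regular on $I$, since $I$ lies in a free module. So
$$0\to Z/x_1Z\to(A/x_1A)^\nu\to I/x_1I\to0\tag{2}$$
is exact. For $d=1$ this gives (1).

If $d=2$, let $V=I/x_1I$, and apply the snake lemma to multiplication by $x_2$ on (2). As $x_2$ is regular on $A/x_1A$, we get the exact sequence
$$0\to(0:_Vx_2)\to Z/\mathbf xZ\to(A/\mathbf xA)^\nu\to V/x_2V\to0 .$$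
Hence $\ell(Z/\mathbf xZ)=\nu\,\ell(A/\mathbf xA)+\ell(0:_Vx_2)-\ell(V/x_2V)$, and Lemma 1 gives (1).

Since $\nu\le\max(p,p')(r+t)$, the constant $c=\max(p,p')\,\ell(A/\mathbf xA)$ works. It depends only on $T$ and the $C_j$. $\square$

In other words, $Z$ is zero or maximal Cohen–Macaulay, and (1) says that the Euler characteristic $\chi(I)=\sum_i(-1)^i\ell(H_i(\mathbf x;I))$ is nonnegative. That is a theorem of Serre (Bruns–Herzog, *Cohen–Macaulay Rings*, Thm. 4.7.6), and Lemma 1 is all we need of it here.

**Proof of Theorem C(1).** If $M=0$ or $N=0$, all $\operatorname{Ext}^n_R(M,N)$ vanish and both parts of Theorem C are trivial; so let $M,N\neq0$. Completion is faithfully flat and commutes with $\operatorname{Ext}$ of finitely generated modules, so it changes neither $\mu(\operatorname{Ext}^n)$ nor dimensions. So let $R$ be complete.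

Put $T=R/\operatorname{ann}N$, a complete local ring with $\dim T=\dim N\le2$. Then $\operatorname{Ext}^n_R(M,N)$ is a quotient of the kernel of a $T$-linear map $N^{\beta_n(M)}\to N^{\beta_{n+1}(M)}$. Lemma 2 for the single module $N$ gives
$$\mu(\operatorname{Ext}^n_R(M,N))\le c\,(\beta_n(M)+\beta_{n+1}(M)),\qquad c\text{ independent of }n .$$
If $\beta_n(M)\le a\,n^{b-1}$ for $n\gg0$, then, as $(n+1)^{b-1}/n^{b-1}\to1$, also $\mu(\operatorname{Ext}^n_R(M,N))\le a'n^{b-1}$ for $n\gg0$. $\square$

## The plexity half in dimension at most two, by duality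

To bound $\operatorname{Ext}^n_R(M,N)$ by the Bass numbers of $N$, we turn the pair around. After dualizing, $N$ becomes the complex that is resolved, and $M$ the coefficients.

**Proof of Theorem C(2).** As before, $R$ is complete and $M,N\ne0$.

**Step 1: set up the duality.** Write $R$ as a quotient of a regular local ring $Q$ with $e=\dim Q$. Let $J$ be a bounded injective resolution of $Q$ over $Q$. Then $D=\operatorname{Hom}_Q(R,J)$ is a bounded complex of injective $R$-modules, a dualizing complex for $R$. Put $X^\dagger=\operatorname{Hom}_R(X,D)\cong\operatorname{Hom}_Q(X,J)$. For $X$ with bounded finitely generated cohomology, $X^\dagger$ is again of this kind, and $X\simeq X^{\dagger\dagger}$: over $Q$ such an $X$ has a bounded resolution by finitely generated free modules, and for these biduality is clear. Also $k^\dagger\simeq\mathbf R\mathrm{Hom}_Q(k,Q)\simeq k[-e]$.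

For example, let $Q=k[[z]]$, $R=Q/(z^2)$, $N=k$. Then $e=1$ and $N^\dagger\simeq k[-1]$.

**Step 2: exchange the roles.** Using $N\simeq N^{\dagger\dagger}$ and adjunction,
$$\mathbf R\mathrm{Hom}_R(M,N)\simeq\mathbf R\mathrm{Hom}_R(M\otimes^{\mathbf L}_RN^\dagger,D)\simeq\mathbf R\mathrm{Hom}_R(N^\dagger,M^\dagger), \tag{3}$$
$$\mathbf R\mathrm{Hom}_R(k,N)\simeq\mathbf R\mathrm{Hom}_R(k\otimes^{\mathbf L}_RN^\dagger,D)\simeq\mathbf R\mathrm{Hom}_k(k\otimes^{\mathbf L}_RN^\dagger,k)[-e]. \tag{4}$$
Let $F\simeq N^\dagger$ be the minimal free resolution, $F_i=R^{b_i}$ with $b_i=0$ for $i\ll0$. The complex $k\otimes F$ has zero differential, so $b_i=\dim_kH_i(k\otimes^{\mathbf L}N^\dagger)$, and (4) gives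
$$b_i=\dim_k\operatorname{Ext}^{i+e}_R(k,N). \tag{5}$$
The ranks of $F$ are therefore the Bass numbers of $N$, shifted by $e$. In the example, $F$ is the resolution of $k$ shifted to start in degree $-1$, and $b_i=1$ for $i\ge-1$.

**Step 3: represent $M^\dagger$ by finitely generated modules over a ring of dimension $\le2$.** Let $T=R/\operatorname{ann}M$, so $\dim T=\dim M\le2$. The complex $\operatorname{Hom}_Q(M,J)$ representing $M^\dagger$ is a bounded complex of $T$-modules. Its cohomology modules $\operatorname{Ext}^i_Q(M,Q)$ are finitely generated. Resolve it over $T$ by a bounded above complex $U$ of finitely generated free $T$-modules. Choose $j_0$ with $H^j(U)=0$ for $j<j_0$, and truncate: put $C^j=U^j$ for $j>j_0$, $C^{j_0}=U^{j_0}/\operatorname{im}(U^{j_0-1})$, and $C^j=0$ for $j<j_0$. Then $M^\dagger\simeq C$, a complex of finitely generated $T$-modules in degrees $j_0\le j\le j_1$.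

**Step 4: apply Lemma 2.** As $F$ is a complex of free modules vanishing in low homological degrees, (3) gives $\operatorname{Ext}^n_R(M,N)=H^n(\operatorname{Hom}_R(F,C))$, where
$$\operatorname{Hom}_R(F,C)^n=\bigoplus_{j=j_0}^{j_1}(C^j)^{b_{n-j}} .$$
The differential is $R$-linear between $T$-modules, hence $T$-linear. Lemma 2 for $C^{j_0},\dots,C^{j_1}$ gives
$$\mu(\operatorname{Ext}^n_R(M,N))\le c\sum_{j=j_0}^{j_1}(b_{n-j}+b_{n+1-j}),\qquad c\text{ independent of }n .$$
If $\dim_k\operatorname{Ext}^n_R(k,N)\le a\,n^{b-1}$ for $n\gg0$, then by (5) the right side is a sum of a fixed number of terms, each at most $a(n+s)^{b-1}$ with $s$ from a fixed finite set. So it is $\le a'n^{b-1}$ for $n\gg0$, and $\operatorname{cx}_R(M,N)\le\operatorname{px}_RN$. $\square$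

## Segre rings: a $1\times2$ matrix whose kernel needs many generators

In dimension three, Step 3 of Lemma 2 stops working at a definite place: the map $Z/(x_1,x_2)Z\to(A/(x_1,x_2)A)^\nu$ has kernel $0:_Vx_2$ with $V=I/x_1I$, and there is a third parameter still to divide out. No repair is possible, because the lemma itself is false in dimension three. Here are the rings that show it, and they drive both counterexamples.

Let $k$ be a field, $r\ge1$, $P=k[a_1,\dots,a_r,s,t]$, bigraded by the degree in the $a_i$ and the degree in $(s,t)$. Put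
$$S^h=k[a_is,a_it:1\le i\le r]=\bigoplus_{j\ge0}P_{(j,j)},\qquad x_i=a_is,\quad y_i=a_it,\quad x=x_1,\quad y=y_1 .$$
Let $\mathfrak m^h$ be the homogeneous maximal ideal and $S=(S^h)_{\mathfrak m^h}$. The fraction field $k(a_2/a_1,\dots,a_r/a_1,\,t/s,\,a_1s)$ of $S^h$ has transcendence degree $r+1$, so $S$ is a local noetherian domain of dimension $r+1$ with residue field $k$.

For $q\ge0$ let $E_q=\bigoplus_{j\ge0}P_{(j+q,j)}$, an $S^h$-module. It is generated by its component with $j=0$, because $P_{(j,j)}P_{(q,0)}=P_{(j+q,j)}$. As $\mathfrak m^h$ raises $j$, $(\mathfrak m^hE_q)_{j=0}=0$. Hence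
$$\dim_kE_q/\mathfrak m^hE_q=\dim_kP_{(q,0)}=\binom{q+r-1}{r-1}. \tag{6}$$

**Lemma 3.** (a) $\{(g,h)\in S^2:gx^q+hy^q=0\}$ has exactly $\binom{q+r-1}{r-1}$ minimal generators.

(b) $\{(\lambda_0,\dots,\lambda_b)\in S^{b+1}:x\lambda_{j-1}+y\lambda_j=0,\ 1\le j\le b\}$ has exactly $\binom{b+r-1}{r-1}$ minimal generators.

*Proof.* By flatness of localization we may work over $S^h$, and show that the modules are isomorphic to $E_q$ and $E_b$; then (6) applies.

(a) Cancel $a_1^q$: the relation says $gs^q+ht^q=0$ in the unique factorization domain $P$. So $g=t^qe$ and $h=-s^qe$ with $e\in P$. Now $t^qe\in S^h$ iff $e$ has components only in bidegrees $(j+q,j)$, i.e. iff $e\in E_q$; then $s^qe\in S^h$ too.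

(b) The equations say $s\lambda_{j-1}=-t\lambda_j$, so $t^b\lambda_b=(-s)^b\lambda_0$. Hence $\lambda_0=t^be$ with $e\in P$, and then $\lambda_j=(-1)^js^jt^{b-j}e$. Conversely, such $\lambda_j$ satisfy the equations. They all lie in $S^h$ iff $e\in E_b$. $\square$

By hand: for $r=1$, $S^h=k[x,y]$ is a polynomial ring, and the kernel of $(x^q,y^q)$ is generated by $(y^q,-x^q)$ alone, in accordance with Lemma 2, since $\dim S=2$. For $r=2$ we have $x_1y_2=x_2y_1$ in $S^h$. The kernel of $(x,y)$ is generated by $(y_1,-x_1)$ and $(y_2,-x_2)$, and the kernel of $(x^2,y^2)$ by $(y_1^2,-x_1^2)$, $(y_1y_2,-x_1x_2)$, $(y_2^2,-x_2^2)$. In general the kernel of $S^2\to S$, $(g,h)\mapsto gx^q+hy^q$, needs $q+1$ generators: the size of the matrix is fixed, the ring has dimension three, and the number of generators is unbounded.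

This is not yet a counterexample. We need *one* module $M$ with bounded Betti numbers such that infinitely many of the powers $q$ show up in $\operatorname{Hom}_R(F,N)$. If the resolution of $M$ is eventually periodic, only finitely many modules $\operatorname{Ext}^n_R(M,N)$ occur up to isomorphism, and $\operatorname{cx}(M,N)\le1$. So we need a resolution with constant Betti numbers that is not periodic.

## A non-periodic resolution with all Betti numbers equal to two

An element $\xi$ of a ring with $\operatorname{ann}(\xi)=\xi R$ gives the exact complex $\cdots\xrightarrow{\xi}R\xrightarrow{\xi}R\to\cdots$. Glue two of these by elements $w_n$: let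
$$d_n=\begin{pmatrix}\xi_1&w_n\\0&\xi_2\end{pmatrix}:R^2\to R^2,\qquad d_nd_{n+1}=\begin{pmatrix}0&\xi_1w_{n+1}+w_n\xi_2\\0&0\end{pmatrix}.$$
So we need $\xi_1w_{n+1}=-\xi_2w_n$ for all $n$. If $w_n=\sum_i\alpha_i^n\eta_i$, this holds as soon as $\xi_2\eta_i=-\alpha_i\,\xi_1\eta_i$.

**A first choice, and why it fails.** Since we want $x^n$ and $y^n$ to appear, one would take two elements $\eta_1,\eta_2$ with $\alpha_1=x$, $\alpha_2=y$, and let $Y$ be free over $S$ on $\eta_i$ and $\zeta_i=\xi_1\eta_i$. Then $\xi_2\eta_1=-x\zeta_1$, and the complex is not exact. Indeed $(0,\zeta_1)$ lies in the kernel of $d_n$, but $\zeta_1\notin\xi_2R$, because the part of $\xi_2R$ in $Y$ is $Sx\zeta_1\oplus Sy\zeta_2$. The $\alpha_i$ must be units. So we take $1+x$ and $1+y$, and subtract $1=1^n$ by a third element $\eta_0$; the powers $x^q$ will come from $(1+x)^q-1$.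

Recall that for a ring $B$ and a $B$-module $Y$ the *trivial extension* $B\ltimes Y$ is $B\oplus Y$ with $(b,y)(b',y')=(bb',by'+b'y)$, so $Y^2=0$. For instance $k\ltimes k=k[z]/(z^2)$.

**Proof of Theorem A.** Let $\operatorname{char}k=p>0$, $r\ge2$, and $S,x,y$ as above.

**Step 1: the ring.** Let $\alpha_0=1$, $\alpha_1=1+x$, $\alpha_2=1+y$, units of $S$. Let $B=S[\xi_1,\xi_2]/(\xi_1^2,\xi_2^2)$. Let $Y$ be the free $S$-module on $\eta_i,\zeta_i$ ($i=0,1,2$) with
$$\xi_1\eta_i=\zeta_i,\qquad\xi_2\eta_i=-\alpha_i\zeta_i,\qquad\xi_1\zeta_i=\xi_2\zeta_i=0 .$$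
On $Y$ all products $\xi_i\xi_j$ act as $0$, so $Y$ is a $B$-module. Let $R=B\ltimes Y$. It is a finite free $S$-module. Every maximal ideal of $R$ lies over $\mathfrak m_S$ and contains the nilpotent elements $\xi_i$ and $Y$, so $R$ is local with maximal ideal $\mathfrak m_SR+(\xi_1,\xi_2)+Y$ and residue field $k$; and $\dim R=\dim S=r+1$. Moreover
$$\operatorname{ann}_R(\xi_i)=\xi_iR\qquad(i=1,2). \tag{7}$$
On the summand $B$, this holds because $B$ is free over $S[\xi_i]/(\xi_i^2)$. On $Y$, both $\xi_1$ and $\xi_2$ have kernel and image equal to $\bigoplus_iS\zeta_i$, since the $\alpha_i$ are units.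

**Step 2: the module $M$ and its resolution.** For $n\in\mathbb Z$ put $w_n=\sum_i\alpha_i^n\eta_i$ and $d_n(a,b)=(\xi_1a+w_nb,\ \xi_2b)$ on $R^2$. Then $\xi_1w_{n+1}=\sum_i\alpha_i^{n+1}\zeta_i=-\xi_2w_n$, so $d_nd_{n+1}=0$. We show exactness. Let $d_n(a,b)=0$. Then $\xi_2b=0$, so $b=\xi_2b'$ by (7). The element $(a,b)-d_{n+1}(0,b')=(a-w_{n+1}b',0)$ is again in $\ker d_n$, so $\xi_1(a-w_{n+1}b')=0$ and $a-w_{n+1}b'=\xi_1a'$ by (7). Thus $(a,b)=d_{n+1}(a',b')$.

The entries of $d_n$ lie in the maximal ideal. So $\cdots\to R^2\xrightarrow{d_2}R^2\xrightarrow{d_1}R^2$ is a minimal free resolution of $M=\operatorname{coker}d_1$. Hence $\beta_n(M)=2$ for all $n\ge0$, and $\operatorname{cx}_RM=1$.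

**Step 3: a module $N$ on which $w_n$ becomes $\big((1+x)^n-1,\ (1+y)^n-1\big)$.** Let $N=Su_1\oplus Su_2\oplus Sv$. Let $\xi_1,\xi_2$ and all $\zeta_i$ act as $0$, let $\eta_iv=0$, and
$$\eta_0u_1=\eta_0u_2=-v,\qquad\eta_1u_1=v,\ \ \eta_1u_2=0,\qquad\eta_2u_1=0,\ \ \eta_2u_2=v .$$
This is an $R$-module: products of two elements of $Y$ act as $0$, since $Y$ maps $N$ into $Sv$ and kills $v$; and the elements $\xi_j\eta_i\in\sum_lS\zeta_l$ act as $0$, as they must because $\xi_j$ acts as $0$. Further
$$w_nu_1=((1+x)^n-1)v,\qquad w_nu_2=((1+y)^n-1)v,\qquad w_nv=0 .$$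

**Step 4: compute $\operatorname{Ext}$.** Identify $\operatorname{Hom}_R(R^2,N)$ with $N^2$ by the values on the basis. The map induced by $d_n$ is $(p_1,p_2)\mapsto(\xi_1p_1,\ w_np_1+\xi_2p_2)=(0,w_np_1)$. Hence for $n\ge1$
$$\operatorname{Ext}^n_R(M,N)\cong\ker(w_{n+1}|_N)\oplus N/w_nN . \tag{8}$$
As an $S$-module, $\ker(w_n|_N)=Z_n\oplus Sv$, where
$$Z_n=\{(g,h)\in S^2:\ g((1+x)^n-1)+h((1+y)^n-1)=0\}.$$
Now $Sv$ is an $R$-submodule, and on $\ker(w_n|_N)/Sv\cong Z_n$ the ring $R$ acts through the surjection $R\to S$ killing the $\xi_i$ and $Y$. Since $N$ has $3$ generators over $S$,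
$$\mu_S(Z_{n+1})\le\mu_R(\operatorname{Ext}^n_R(M,N))\le\mu_S(Z_{n+1})+1+3 . \tag{9}$$

**Step 5: use Frobenius to count.** For $n\ge1$ write $n=qn'$ with $q$ a power of $p$ and $p\nmid n'$. Then
$$(1+x)^n-1=(1+x^q)^{n'}-1=x^q\,(n'+\text{terms in }\mathfrak m_S)=x^q\cdot\text{unit},$$
and likewise for $y$. Absorbing the units into $g$ and $h$, $Z_n$ is isomorphic to the module of Lemma 3(a), and
$$\mu_S(Z_n)=\binom{q+r-1}{r-1}\le\binom{n+r-1}{r-1}.$$
For $p=2$, $r=2$ the values for $n=1,2,3,4,5,6,7,8$ are $2,3,2,5,2,3,2,9$.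

The right side is a polynomial in $n$ of degree $r-1$, so (9) gives $\operatorname{cx}_R(M,N)\le r$. On the other hand, for $q=p^e$,
$$\mu_R(\operatorname{Ext}^{q-1}_R(M,N))\ge\binom{q+r-1}{r-1}\ge\frac{q^{r-1}}{(r-1)!},$$
so a bound $a\,n^{b-1}$ for all $n\gg0$ forces $b\ge r$. Hence $\operatorname{cx}_R(M,N)=r>1=\operatorname{cx}_RM$. This answers the question in the negative. The Gorenstein statements are proved in the next section.

## Making the ring Gorenstein, and the failure of the plexity half

We use these textbook facts on a Cohen–Macaulay local ring $S$ with canonical module $\omega_S$. If $S\to R$ is a finite homomorphism of local rings, $R$ is Cohen–Macaulay and $\dim R=\dim S$, then $\operatorname{Hom}_S(R,\omega_S)$ is a canonical module of $R$; $\operatorname{Hom}_R(\omega_R,\omega_R)=R$; and a Cohen–Macaulay ring is Gorenstein iff it is isomorphic to its canonical module. We write MCM for maximal Cohen–Macaulay.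

**Step 6: $S$ is Cohen–Macaulay.** This is a case of a theorem of Hochster and Eagon (Amer. J. Math. 93 (1971)), since $S^h$ is defined by the $2\times2$ minors of a generic $2\times r$ matrix. Here is a direct proof. Put $\theta_0=y_1$, $\theta_i=x_i-y_{i+1}$ for $1\le i\le r-1$, $\theta_r=x_r$. In $S^h/(\theta_0,\dots,\theta_r)$ we have $y_{i+1}=x_i$ and, with the convention $x_0=0$, also $y_1=x_0$, while $x_r=0$. The relation $x_iy_{j+1}=x_{j+1}y_i$ becomes $x_ix_j=x_{i-1}x_{j+1}$ for $1\le i\le j\le r-1$. Repeating it until the first index is $0$ or the second is $r$ gives $x_ix_j=0$. So the quotient is spanned over $k$ by $1,x_1,\dots,x_{r-1}$. By graded Nakayama, with $\Lambda=k[\Theta_0,\dots,\Theta_r]$ a polynomial ring acting by $\Theta_i\mapsto\theta_i$, there is a surjection $\Lambda\oplus\Lambda(-1)^{r-1}\to S^h$. In degree $j$ the source has dimension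
$$\binom{j+r}{r}+(r-1)\binom{j+r-1}{r}=\binom{j+r-1}{r-1}+r\binom{j+r-1}{r}=(j+1)\binom{j+r-1}{r-1},$$
using $r\binom{j+r-1}{r}=j\binom{j+r-1}{r-1}$. This is $\dim_kP_{(j,j)}$, so the surjection is bijective and $S^h$ is free over $\Lambda$. Hence $\theta_0,\dots,\theta_r$ is regular on $S^h$, and in $S$ it is a regular sequence of length $r+1=\dim S$. So $S$ is Cohen–Macaulay; as a quotient of a regular local ring it has a canonical module $\omega_S$.

**Step 7: pass to $R'=R\ltimes\omega_R$.** As $R$ is finite free over $S$, it is Cohen–Macaulay with $\omega_R=\operatorname{Hom}_S(R,\omega_S)$. Let $R'=R\ltimes\omega_R$, a local ring with residue field $k$ and dimension $r+1$. That it is Gorenstein is a result of Reiten, and the proof is short. As an $S$-module, $R'$ is a direct sum of copies of $S$ and $\omega_S$, hence MCM; so $R'$ is a Cohen–Macaulay ring. Its canonical module is $\operatorname{Hom}_S(R',\omega_S)\cong\operatorname{Hom}_R(R',\omega_R)$ by adjunction. The map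
$$R'\to\operatorname{Hom}_R(R',\omega_R),\qquad(a,f)\mapsto\big((b,g)\mapsto ag+bf\big)$$
is multiplication in $R'$ followed by the projection to $\omega_R$, so it is $R'$-linear. It is bijective because $\operatorname{Hom}_R(R,\omega_R)=\omega_R$ and $\operatorname{Hom}_R(\omega_R,\omega_R)=R$.

**Step 8: the resolution survives over $R'$.** We need (7) for $R'$, that is, $\operatorname{ann}_{\omega_R}(\xi_i)=\xi_i\omega_R$. By (7) for $R$ there is an exact sequence $0\to\xi_iR\to R\xrightarrow{\xi_i}\xi_iR\to0$. Here $\xi_iR$ is $S$-free (for $i=1$ it has basis $\xi_1,\xi_1\xi_2,\zeta_0,\zeta_1,\zeta_2$, and for $i=2$ basis $\xi_2,\xi_1\xi_2,\zeta_0,\zeta_1,\zeta_2$), and $R/\xi_iR\cong\xi_iR$ is $S$-free too; so $\xi_iR$ is an $S$-direct summand of $R$. Let $f\in\omega_R=\operatorname{Hom}_S(R,\omega_S)$ with $\xi_if=0$. Then $f$ vanishes on $\xi_iR$, so $f(\rho)=g(\xi_i\rho)$ for an $S$-linear $g:\xi_iR\to\omega_S$. Extend $g$ to $\tilde g\in\omega_R$; then $f=\xi_i\tilde g$. The other inclusion is clear.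

Step 2 used only (7), $\xi_1w_{n+1}+\xi_2w_n=0$ and $\xi_i^2=0$, so it works verbatim over $R'$. Let $M'=\operatorname{coker}(d_1:R'^2\to R'^2)$, and view $N$ as an $R'$-module via $R'\to R$. Then $\beta_n(M')=2$, and $\operatorname{Hom}_{R'}(-,N)$ gives the same complex as in Step 4. Hence $\operatorname{cx}_{R'}M'=1$ and $\operatorname{cx}_{R'}(M',N)=r$.

**Step 9: dualize to break the plexity bound.** Let $d=\dim R'$ and $(-)^*=\operatorname{Hom}_{R'}(-,R')$. For an MCM module $X$ over the Gorenstein ring $R'$ we have $\operatorname{Ext}^i(X,R')=0$ for $i>0$, $X^*$ is MCM, and $X\cong X^{**}$. Both of our modules are MCM: $N$ is $S$-free; and the $d_n$, $n\in\mathbb Z$, form a two-sided exact complex of free modules, so $M'$ is a syzygy of every order, hence of depth $d$.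

Let $F\to M'$ be the free resolution above and $U\to X$ a resolution by finitely generated free modules, where $X$ is $N^*$ or $k$. Then
$$\operatorname{Hom}(U,F^*)\cong\operatorname{Hom}(U\otimes F,R')\cong\operatorname{Hom}(F,U^*). \tag{10}$$
The cohomology of $F^*$ is $\operatorname{Ext}^i(M',R')$, so $M'^*\to F^*$ is a quasi-isomorphism. As $U$ is a complex of free modules in degrees $\ge0$, the left side of (10) has cohomology $\operatorname{Ext}^n(X,M'^*)$.

If $X=N^*$, the cohomology of $U^*$ is $\operatorname{Ext}^i(N^*,R')$, which is $N^{**}\cong N$ for $i=0$ and zero otherwise; so the right side has cohomology $\operatorname{Ext}^n(M',N)$. If $X=k$, the cohomology of $U^*$ is $\operatorname{Ext}^i(k,R')$, which is $k$ for $i=d$ and zero otherwise; so the right side has cohomology $\operatorname{Ext}^{n-d}(M',k)$. Hence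
$$\operatorname{Ext}^n_{R'}(N^*,M'^*)\cong\operatorname{Ext}^n_{R'}(M',N),\qquad\dim_k\operatorname{Ext}^n_{R'}(k,M'^*)=\beta_{n-d}(M')=2\quad(n\ge d).$$
With $M_1=N^*$ and $N_1=M'^*$ we get $\operatorname{px}_{R'}N_1=1$ and $\operatorname{cx}_{R'}(M_1,N_1)=r$. This completes the proof of Theorem A. $\square$

## Characteristic zero: trading the exponent $q$ for the size of a matrix

If $\operatorname{char}k=0$, Steps 1–4 still make sense, but Step 5 collapses: $(1+x)^n-1=x(n+\cdots)=x\cdot\text{unit}$ for every $n\ge1$. So $Z_n$ is always the module of Lemma 3(a) with $q=1$, $r\le\mu(\operatorname{Ext}^n_R(M,N))\le r+4$, and $\operatorname{cx}_R(M,N)=1$. No violation.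

Lemma 3(b) offers another source of $\binom{b+r-1}{r-1}$ generators that uses only first powers of $x$ and $y$: a banded system with $b+1$ unknowns. Such a system is produced by symmetric powers. Let $\delta$ be the derivation of $S[\tau_1,\tau_2]$ with $\delta\tau_1=0$, $\delta\tau_2=x\tau_1+y\tau_2$. Then
$$\delta(\tau_1^{b-j}\tau_2^{j})=j\,\big(x\,\tau_1^{b-j+1}\tau_2^{j-1}+y\,\tau_1^{b-j}\tau_2^{j}\big), \tag{11}$$
and a linear form $\lambda$ with $\lambda_j=\lambda(\tau_1^{b-j}\tau_2^j)$ satisfies $\lambda\circ\delta=0$ iff $j(x\lambda_{j-1}+y\lambda_j)=0$ for all $j$. In characteristic $0$ these are exactly the equations of Lemma 3(b). For $b=2$, $r=2$ they read $x\lambda_0+y\lambda_1=0$, $x\lambda_1+y\lambda_2=0$, with the three generators $(t^2,-st,s^2)e$, $e\in\{a_1^2,a_1a_2,a_2^2\}$. The price is that the matrix grows linearly, so we shall have $\operatorname{cx}M=2$ rather than $1$.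

In Theorem A, the resolution is, up to sign, the cone of a chain map, with components $w_n$, from the resolution given by $\xi_2$ to the one given by $\xi_1$. We now want a chain map between two copies of a resolution $G$ with basis the monomials in $\tau_1,\tau_2$ (and some exterior variables), whose matrix on a suitable $N$ is that of $\delta$. So we need a resolution $G$ with such a $\tau$-structure on which $\delta$ commutes with the differential. Note that $\delta$ will not be linear over the base ring; handling this is the main point of Step 3 below.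

**Proof of Theorem B.** Let $\operatorname{char}k=0$, $m\ge3$, and $S,x,y$ as in the section on Segre rings with $r=m$; so $\dim S=m+1$.

A *DG algebra* is a graded-commutative algebra with a differential $d$ of degree $-1$ such that $d(ab)=d(a)b+(-1)^{|a|}a\,d(b)$. The Koszul complex $K(u_1,u_2;A)=A\otimes\Lambda(f_1,f_2)$ with $df_i=u_i$ is the standard example.

**Step 1: a resolution $G$ built from $\tau_1,\tau_2$.** Let $A=k[u_1,u_2,v_1,v_2]$, $q_1=u_1^2+u_2^2$, $q_2=u_1v_1+u_2v_2$, $B_k=A/(q_1,q_2)$. The polynomial $q_2$ is irreducible, being linear in $v_1$ with coprime coefficients $u_1$ and $u_2v_2$; and it does not divide $q_1$. So $q_1,q_2$ are coprime, hence a regular sequence, and $\dim B_k=2$. Let $B=S\otimes_kB_k$ and $\mathfrak a=(u_1,u_2,v_1,v_2)B$, so $B=S\oplus\mathfrak a$. Let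
$$G=B\otimes_k\Lambda(f_1,f_2)\otimes_kk[\tau_1,\tau_2],\qquad|f_i|=1,\ |\tau_i|=2,$$
$$df_i=u_i,\qquad d\tau_1=u_1f_1+u_2f_2,\qquad d\tau_2=v_1f_1+v_2f_2 .$$
This is a DG algebra since $d^2\tau_j=q_j=0$ in $B$. Its $B$-basis consists of the elements $f_I\tau_1^i\tau_2^j$, and $\operatorname{rank}_BG_n=n+1$, because $(1+z)^2/(1-z^2)^2=(1-z)^{-2}$.

*Claim: $G$ is a free resolution of $B/(u_1,u_2)$*; this is a case of a theorem of Tate. By flat base change $k\to S$ it suffices to treat $S=k$. We compare $G$ with a larger algebra over $A$ whose homology is visible. Let $c_1=u_1f_1+u_2f_2$ and $c_2=v_1f_1+v_2f_2$, now over $A$, and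
$$\tilde G=A\otimes\Lambda(e_1,e_2,f_1,f_2)\otimes k[\tau_1,\tau_2],\qquad de_j=q_j,\quad df_i=u_i,\quad d\tau_j=c_j-e_j .$$
Then $d^2\tau_j=q_j-q_j=0$, and $A\to B_k$, $e_j\mapsto0$ defines a surjective chain map $\tilde G\to G$. Filter both sides by $\tau$-degree; the differential does not raise it. On each graded piece the map is a finite direct sum of copies of
$$K(q_1,q_2;A)\otimes_AK(u_1,u_2;A)\to B_k\otimes_AK(u_1,u_2;A),$$
a quasi-isomorphism since $q_1,q_2$ is a regular sequence and $K(u_1,u_2;A)$ is a bounded complex of free modules. By the five lemma $\tilde G\to G$ is a quasi-isomorphism on each filtration step, hence on the union.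

To compute $H(\tilde G)$, replace $e_j$ by $e_j'=e_j-c_j$; as $c_j\in Af_1+Af_2$, this is a change of exterior generators. Now $de_j'=q_j-q_j=0$ and $d\tau_j=-e_j'$, so
$$\tilde G=K(u_1,u_2;A)\otimes_k\big(\Lambda(e_1',e_2')\otimes k[\tau_1,\tau_2]\big).$$
The second factor is a tensor product of two complexes $\Lambda(e')\otimes k[\tau]$ with $d\tau^i=-i\tau^{i-1}e'$ and $d(\tau^ie')=0$. In characteristic $0$ each of these has homology $k$. By Künneth $H(\tilde G)=H(K(u_1,u_2;A))=A/(u_1,u_2)$, in degree $0$; and this is $B_k/(u_1,u_2)$, as $q_1,q_2\in(u_1,u_2)$.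

**Step 2: a derivation commuting with $d$.** Let $\delta$ be the $S$-linear derivation of $S[u_1,u_2,v_1,v_2]$ with $\delta u_i=0$ and $\delta v_i=xu_i+yv_i$. Then $\delta q_1=0$ and $\delta q_2=\sum_iu_i(xu_i+yv_i)=xq_1+yq_2$. So $\delta$ induces a derivation of $B$, with $\delta(\mathfrak a)\subseteq\mathfrak a$. Extend it to a degree $0$ derivation of $G$ by
$$\delta f_i=0,\qquad\delta\tau_1=0,\qquad\delta\tau_2=x\tau_1+y\tau_2 .$$
The commutator $d\delta-\delta d$ satisfies the same product rule as $d$, so it is zero once it vanishes on $B$, $f_i$ and $\tau_j$. On $B$, $f_i$ and $\tau_1$ both terms are zero. On $\tau_2$ both are $\sum_i(xu_i+yv_i)f_i$. So $d\delta=\delta d$.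

For basis elements $g$ write $dg=\sum_hd_{hg}h$ with $d_{hg}\in\mathfrak a$, and $\delta g=\sum_h\delta_{hg}h$ with $\delta_{hg}\in S$. Comparing the coefficients of $l$ in $\delta(dg)=d(\delta g)$ gives
$$\delta(d_{lg})+\sum_h\delta_{lh}d_{hg}=\sum_hd_{lh}\delta_{hg}. \tag{12}$$

**Step 3: a ring over which $\delta$ gives a chain map.** The matrix $(\delta_{hg})$ by itself is not a chain map of $G$: by (12) the defect is $\delta(d_{lg})$, and for $g=\tau_2$, $l=f_i$ this is $xu_i+yv_i\ne0$. To absorb the defect, let $C=B\otimes_SB$, $b'=b\otimes1$, $b''=1\otimes b$, and $Y=B\varepsilon_0\oplus B\varepsilon_1$ with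
$$b''(c_0\varepsilon_0+c_1\varepsilon_1)=bc_0\varepsilon_0+bc_1\varepsilon_1,\qquad b'(c_0\varepsilon_0+c_1\varepsilon_1)=bc_0\varepsilon_0+(bc_1+\delta(b)c_0)\varepsilon_1 .$$
This is a $C$-module: it is $B[\varepsilon]/(\varepsilon^2)$ with $\varepsilon_0=1$, $\varepsilon_1=\varepsilon$, where $b''$ acts as $b$ and $b'$ as $b+\delta(b)\varepsilon$; and $b\mapsto b+\delta(b)\varepsilon$ is an $S$-algebra homomorphism because $\delta$ is an $S$-linear derivation. Let $R$ be the localization of $C\ltimes Y$ at the maximal ideal generated by $\mathfrak m_S,\mathfrak a',\mathfrak a'',Y$. It is local noetherian with residue field $k$. Modulo the nilpotent ideal coming from $Y$ it is the localization of the graded ring $S^h\otimes_kB_k\otimes_kB_k$ at its irrelevant ideal, so $\dim R=(m+1)+2+2=m+5$.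

We need $R$ flat over $B$ both via $b\mapsto b'$ and via $b\mapsto b''$. For $C$ this is clear, as $B$ is flat over $S$. Via $b''$, $Y$ is free of rank $2$. Via $b'$, $Y$ is an extension of $Y/B\varepsilon_1\cong B$ by $B\varepsilon_1\cong B$, hence also free. So $C\ltimes Y$, and its localization $R$, are flat over $B$ in both ways. By Step 1 the complexes
$$F'=R\otimes_{B'}G,\qquad F''=R\otimes_{B''}G,$$
with bases $[g]'$ and $[g]''$, have $H_n=0$ for $n\ge1$.

**Step 4: the chain map and the module $M$.** Define the $R$-linear map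
$$w:F''\to F',\qquad w([g]'')=\varepsilon_0[g]'-\varepsilon_1\sum_h\delta_{hg}[h]' .$$
In $F'$ the differential has entries $d_{lg}'$, which act on $\varepsilon_0$ as $d_{lg}\varepsilon_0+\delta(d_{lg})\varepsilon_1$; in $F''$ it has entries $d_{lg}''$. So
$$dw([g]'')=\sum_l\Big(d_{lg}\varepsilon_0+\delta(d_{lg})\varepsilon_1-\sum_hd_{lh}\delta_{hg}\varepsilon_1\Big)[l]',\qquad wd([g]'')=\sum_l\Big(d_{lg}\varepsilon_0-\sum_h\delta_{lh}d_{hg}\varepsilon_1\Big)[l]',$$
and these agree by (12). So $w$ is a chain map. Let $L$ be its cone: $L_n=F'_n\oplus F''_{n-1}$, $\partial(\alpha,\beta)=(d\alpha+w\beta,-d\beta)$. From the exact sequence $H_n(F')\to H_n(L)\to H_{n-1}(F'')$ we get $H_n(L)=0$ for $n\ge2$. The entries of $\partial$ lie in $\mathfrak a'R$, $\mathfrak a''R$ and the ideal coming from $Y$, so in the maximal ideal. Hence $M=\operatorname{coker}(L_2\to L_1)$ has minimal resolution $L_{\ge1}$, and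
$$\beta_n(M)=\operatorname{rank}L_{n+1}=(n+2)+(n+1)=2n+3,\qquad\operatorname{cx}_RM=2 .$$

**Step 5: a module $N$ on which only the $\delta$-part of $w$ is visible.** Let $\mathrm{aug}:B\to B/\mathfrak a=S$ and $N=S\kappa\oplus S\nu$. Let $B'$ and $B''$ act through $\mathrm{aug}$, and let $c_0\varepsilon_0+c_1\varepsilon_1\in Y$ act by $\kappa\mapsto\mathrm{aug}(c_1)\nu$, $\nu\mapsto0$. Two elements of $Y$ compose to $0$. For compatibility with the $C$-structure of $Y$ we need $\mathrm{aug}(bc_1+\delta(b)c_0)=\mathrm{aug}(b)\,\mathrm{aug}(c_1)$, and this holds because $\mathrm{aug}(\delta(b))=0$ for all $b\in B=S\oplus\mathfrak a$. Elements outside the chosen maximal ideal of $C\ltimes Y$ act as a unit of $S$ plus a nilpotent map, so $N$ is an $R$-module, finitely generated. On $N$, $\varepsilon_0$ acts as $0$, and $\varepsilon_1$ sends $\kappa$ to $\nu$ and $\nu$ to $0$.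

**Step 6: compute enough of $\operatorname{Ext}$.** The entries of the differentials of $F'$ and $F''$ act as $0$ on $N$. So in $\operatorname{Hom}_R(L,N)$ the differential sends
$$(\varphi',\varphi'')\in\operatorname{Hom}(F_n',N)\oplus\operatorname{Hom}(F''_{n-1},N)\quad\text{to}\quad(0,\varphi'\circ w),$$
up to sign. If $\varphi'([h]')=\lambda_h\kappa+\rho_h\nu$, then $(\varphi'\circ w)([g]'')=-\big(\sum_h\delta_{hg}\lambda_h\big)\nu$. The coboundaries lie in the second summand. Hence, for $n\ge2$, $\operatorname{Ext}^{n-1}_R(M,N)=H^n(\operatorname{Hom}_R(L,N))$ has the direct summand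
$$\Big\{\varphi'\in\operatorname{Hom}(F_n',N):\ \sum_h\delta_{hg}\lambda_h=0\text{ for all }g\Big\}.$$
Dividing it by the submodule of $\nu$-valued $\varphi'$ leaves $Z_n=\{\lambda:\lambda\circ\delta=0\}$, where $\lambda$ ranges over the $S$-linear maps to $S$ from the $S$-span of the basis of $G_n$. On $Z_n$ the ring $R$ acts through the surjection $R\to S$. So $\mu_R(\operatorname{Ext}^{n-1}_R(M,N))\ge\mu_S(Z_n)$.

**Step 7: count.** Let $n=2b$ with $b\ge1$. As $\delta(f_I\tau_1^i\tau_2^j)=f_I\,\delta(\tau_1^i\tau_2^j)$, the map $\delta$ respects the decomposition by $I$, and $Z_{2b}$ has the direct summand belonging to $I=\varnothing$. By (11), and since $1,\dots,b$ are invertible in $k$, this summand is defined exactly by $x\lambda_{j-1}+y\lambda_j=0$ for $1\le j\le b$. Lemma 3(b) with $r=m$ gives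
$$\mu_R(\operatorname{Ext}^{2b-1}_R(M,N))\ge\binom{b+m-1}{m-1}\ge\frac{b^{m-1}}{(m-1)!}\qquad\text{for all }b\ge1 .$$
A bound $a\,n^{c-1}$ for $n\gg0$ on the left, applied with $n=2b-1$, forces $c\ge m$. So $\operatorname{cx}_R(M,N)\ge m>2=\operatorname{cx}_RM$. $\square$
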